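# Collared circles and the groups defined by relations $[u,v^m]=1$

## The collared circle $W(L)$

Let $L$ be a finite set of positive integers. For $S\subseteq L$ write $l_S=\operatorname{lcm}(S)$, with $l_\emptyset=1$. For $\tau=(\tau_m)_{m\in L}\in[0,1]^L$ let $\operatorname{supp}\tau=\{m\in L:\tau_m>0\}$.

**Definition (collared circle).** Put
$$W(L)=\big(\mathbb R\times[0,1]^{L}\big)/\!\sim,\qquad (x,\tau)\sim(x',\tau')\iff \tau=\tau'\ \text{ and }\ x-x'\in l_{\operatorname{supp}\tau}\,\mathbb Z. \tag{1}$$
Write $[x,\tau]$ for the class of $(x,\tau)$, and $[x,S]$ for $[x,1_S]$, where $1_S\in[0,1]^L$ is the indicator vector of $S$. Put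
$$b=[0,L],\qquad W(L)(m)=\{\tau_m=1\}\ \ (m\in L),\qquad W(L)(0)=\{b\}.$$

So over each $\tau$ there is a circle. Its length is $1$ over $\tau=0$ and $l_{\operatorname{supp}\tau}$ in general: switching on the coordinate $m$ makes the length divisible by $m$. The point $b$ lies in every $W(L)(m)$, $m\in L\cup\{0\}$.

Three examples. $W(\emptyset)=\mathbb R/\mathbb Z$ is a circle. $W(\{m\})$ is a circle of length $1$ at $\tau=0$ with circles of length $m$ over all $\tau>0$; it is the mapping cylinder of the $m$-fold covering of the circle, an annulus for $m=1$ and a Möbius band for $m=2$. In $W(\{2,3\})$ the circles over the corners $(0,0),(1,0),(0,1),(1,1)$ of the square $[0,1]^2$ have lengths $1,2,3,6$.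

What is this for? If $v$ denotes the generator of $\pi_1(W(L))$, which will turn out to be infinite cyclic, then going once around a circle of length $m$ in $W(L)(m)$ represents $v^m$. So $W(L)$ is a circle in which, for every $m\in L$, the power $v^m$ lives in a designated subcomplex, and these subcomplexes have a common point. If another generator $u$ is to commute with $v^m$ but not with $v$, we may multiply the circle of $u$ with $W(L)(m)$ only. We shall see that gluing in this way produces a non-positively curved space for an arbitrary finite system of such relations.

## Right-angled Baumslag–Solitar–Artin groups and their monoids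

**Definition (graph, group, monoid).** Let $\Gamma=(V,E)$ be a finite directed graph whose edges $(u,m,v)$ from $u$ to $v$ are labelled by non-zero integers $m$, without loops and without two edges having the same start and the same endpoint. Put $m_{uv}=m$ if $(u,m,v)\in E$ and $m_{uv}=0$ if there is no edge from $u$ to $v$. The right-angled Baumslag–Solitar–Artin group of $\Gamma$ is
$$B(\Gamma)=\langle V\mid u\,v^{m_{uv}}=v^{m_{uv}}\,u\ \text{ for all }(u,m_{uv},v)\in E\rangle ,$$
and $B_m(\Gamma)$ is the monoid with the same presentation, where $v^{m}$ is read as $v^{|m|}$.

Since $[u,v^m]=1$ is equivalent to $[u,v^{-m}]=1$, we may and do assume that all labels are positive. Edges in both directions, $m_{uv}\ne0\ne m_{vu}$, are allowed. We write $\equiv$ for equality in $B_m(\Gamma)$: two positive words are $\equiv$ if one can be turned into the other by finitely many replacements of a subword that is one side of a defining relation by the other side. "$B_m(\Gamma)$ embeds in $B(\Gamma)$" means that the natural homomorphism $B_m(\Gamma)\to B(\Gamma)$ is injective. We use the convention $0\nmid j$ for $j\ge1$.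

The paper of Carl-Fredrik Nyberg-Brodda, "On the Diophantine problem in some one-relator groups", arXiv:2208.07145 (2022), asks for any such $\Gamma$: (a) Does $B_m(\Gamma)$ embed in $B(\Gamma)$? (b) Is the word problem of $B(\Gamma)$ decidable? (c) Is $B(\Gamma)$ automatic? Two cases are given as known. (i) If $\Gamma$ is a forest as an undirected graph, then $B_m(\Gamma)$ embeds and the word problem is decidable. (ii) If all $m_{uv}\in\{0,1\}$, then $B(\Gamma)$ is the right-angled Artin group of the underlying graph, and (a), (b), (c) hold.

**Definition (automatic, biautomatic).** Let $G$ be a group with a finite generating set $X=X^{-1}$ and word metric $d$. For a word $p$ let $p(t)\in G$ be the element represented by its prefix of length $t$ (by all of $p$ if $t$ exceeds its length). $G$ is automatic if there are a regular language $\mathcal L\subseteq X^*$ mapping onto $G$ and a constant $k$ such that $d(p(t),q(t))\le k$ for all $t$, whenever $p,q\in\mathcal L$ represent elements at distance at most $1$. It is biautomatic if one can have, moreover, $d(p(t),s\,q(t))\le k$ for all $t$ whenever $p=sqs'$ in $G$ with $p,q\in\mathcal L$ and $s,s'\in X\cup\{1\}$.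

For example, in $\mathbb Z^2=\langle a\rangle\times\langle b\rangle$ take $\mathcal L=\{a^ib^j\}$. For $p=a^ib^j$, $q=a^{i+1}b^j$ with $i\ge0$ and $j\ge 0$ we have $p(t)=q(t)$ for $t\le i$; afterwards $p(t)$ and $q(t)$ differ at most by $ab^{-1}$ or $a$. The other signs are the same, and as the group is abelian, left multiplication adds nothing new.

**The simplest graphs.** Without edges, $B(\Gamma)$ is free and $B_m(\Gamma)$ is the free monoid. For one edge $(u,1,v)$ we get $\mathbb N^2\subset\mathbb Z^2$. Now take one edge $(u,2,v)$. In $B_m(\Gamma)$ the word $vv$ commutes with $u$ and $v$, so every positive word is $\equiv(vv)^a\,\omega$ with $a\geq 0$ and $\omega$ a word without subword $vv$. The group is the amalgam of $\langle u,y\rangle\cong\mathbb Z^2$ and $\langle v\rangle$ along $y=v^2$. Taking $\{u^k\}$ as transversal of $\langle y\rangle$ in $\mathbb Z^2$ and $\{1,v\}$ as transversal of $\langle v^2\rangle$ in $\langle v\rangle$, we see that $y^a\omega$ is a normal form of the amalgam. So different pairs $(a,\omega)$ give different group elements, and $B_m(\Gamma)$ embeds. This little argument will return, in stronger form, in the proofs of Theorem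 6 and Lemma 7.

Here are the answers.

**Theorem 1 ((a) fails).** Let $V=\{u,v,w\}$, $E=\{(u,2,v),(w,3,v),(u,1,w)\}$. Then $uvwv=vwvu$ in $B(\Gamma)$ but not in $B_m(\Gamma)$. So $B_m(\Gamma)$ does not embed in $B(\Gamma)$.

**Theorem 2.** For every $\Gamma$, $B(\Gamma)$ is the fundamental group of a compact non-positively curved (NPC) cube complex.

**Corollary 3 ((b), (c) hold).** For every $\Gamma$, $B(\Gamma)$ is biautomatic, hence automatic, and has decidable word problem.

Afterwards we sharpen both sides: Theorem 4 gives a finite-index subgroup that is the fundamental group of a special cube complex, Theorem 5 generalizes Theorem 1, Theorem 6 gives a class of $\Gamma$ for which embedding holds, and Theorem 8 settles embedding for the triangles $T(m,n)$ with edges $(u,m,v),(w,n,v),(u,1,w)$. These results do not amount to a complete classification of the $\Gamma$ for which $B_m(\Gamma)$ embeds.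

## A rigid word in the triangle $T(2,3)$

*Proof of Theorem 1.* The relations are $uv^2=v^2u$, $wv^3=v^3w$, $uw=wu$.

**Step 1 (equality in the group).** We want to see that $u$ commutes with $vwv$. Since $w=v^{-3}wv^{3}$ in $B(\Gamma)$,
$$vwv=v\cdot v^{-3}wv^{3}\cdot v=v^{-2}wv^{4}.$$
The right-hand side is a product of powers of $v^2$ and of $w$, both of which commute with $u$. So $uvwv=vwvu$ in $B(\Gamma)$.

**Step 2 (inequality in the monoid).** We want to see that no relation applies to the word $uvwv$. The sides of the relations are
$$uvv,\quad vvu,\quad wvvv,\quad vvvw,\quad uw,\quad wu.$$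
The subwords of $uvwv$ of length $2,3,4$ are $uv,vw,wv$; $uvw,vwv$; $uvwv$. None of them is a side of a relation. So the $\equiv$-class of $uvwv$ is $\{uvwv\}$, and $uvwv\not\equiv vwvu$. $\square$

The group used $v^{3}$ to change odd exponents of $v$ on both sides of $w$ into even ones, at the price of a negative exponent. The monoid would need three adjacent letters $v$ to do this, and the word has only two.

## Why the collars must be multiplied

We turn to Theorem 2. Recall the notion of curvature that we use.

**Definition (cube complexes and links).** All cube complexes below are built from unit cubes such that every cube embeds, and two cubes are disjoint or meet in a common face. The link $\mathrm{Lk}(z)$ of a vertex $z$ has a vertex for each edge at $z$ and a simplex for each cube of dimension at least $1$ containing $z$, spanned by the edges of that cube at $z$. Two cubes containing $z$ and having the same edges at $z$ coincide, because their intersection is a common face containing all these edges; so the link is a simplicial complex. A simplicial complex is flag if every finite set of pairwise adjacent vertices spans a simplex.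

Gromov's link condition: a finite-dimensional cube complex is NPC if and only if all its links are flag. Then its universal covering is CAT(0), in particular contractible. For example, three squares around a common vertex, pairwise sharing an edge, have as link there a triangle without interior, which is not flag; filling in the $3$-cube repairs it. The link of a vertex in a product is the join of the links in the factors, and a join of flag complexes is flag.

A sensible first attempt at a space for $v$, when $v$ has in-labels $2$ and $3$, is to attach one collar for each label: take the mapping cylinders $W(\{2\})$ and $W(\{3\})$ and glue them along their common core circle. The end circles carry $v^2$ and $v^3$, and this space is NPC. But the two end circles are disjoint. If $u$ commutes with $v^2$ and $w$ with $v^3$, the circle of $u$ is multiplied with one end circle, the circle of $w$ with the other; if $u$ and $w$ also commute, as in $T(2,3)$, their torus has to sit over a point of $v$'s space that belongs to both end circles, and there is none.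

We can try to provide such a point by gluing in a single square $\{0\}\times[0,1]^2$ along the two collar edges over $x=0$, and use its far corner. Look at the core vertex $x=0$. Its link now contains the vertex $\xi^+$ (the edge along the core in the direction of increasing $x$), and the two edges of the new square. The latter two are adjacent through the new square, and each is adjacent to $\xi^+$ through a square of its collar. No $3$-cube is there, so the link is not flag. This is where the attempt stops.

If we fill in the missing $3$-cube over an interval of the core starting at $0$, the same defect appears at the other end of the interval, and we have to continue. At the integer point $x=k$ of the core, the square then uses the collar edge of the first collar over $k$ mod $2$ and that of the second over $k$ mod $3$. It returns to the initial position for the first time at $k=6$. What has been swept out is precisely $W(\{2,3\})$. With three or more labels one has to worry about cubes of all dimensions, and it will be the Chinese remainder theorem that guarantees that the process closes up with flag links.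

## Links of $W(L)$ and congruences

**Lemma A (Chinese remainder theorem for arbitrary moduli).** Let $n_1,\dots,n_k\ge1$ and $a_1,\dots,a_k\in\mathbb Z$. If any two of the congruences $x\equiv a_i\pmod{n_i}$ have a common solution, then all of them have a common solution. It is unique modulo $\operatorname{lcm}(n_1,\dots,n_k)$.

*Proof.* For each prime $p$ dividing some $n_i$, choose $i(p)$ such that the exponent of $p$ in $n_{i(p)}$ is maximal, say $e(p)$. By the usual Chinese remainder theorem there is $x$ with $x\equiv a_{i(p)}\pmod{p^{e(p)}}$ for all these $p$. Let $p^f$ be the exact power of $p$ dividing $n_i$; then $f\le e(p)$. The congruences number $i$ and $i(p)$ have a common solution, and $p^f$ divides both moduli, so $a_i\equiv a_{i(p)}\equiv x\pmod{p^f}$. This holds for all $p$, so $x\equiv a_i\pmod{n_i}$. Uniqueness is clear. $\square$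

Give $\mathbb R$ the cell structure with vertex set $\frac13\mathbb Z$. The cubes of $W(L)$ are the images of the products $J\times\Phi$, where $J$ is a (closed) cell of $\mathbb R$ and $\Phi$ a face of $[0,1]^L$. For the metric, we rescale so that the edges in $x$-direction have length $1$.

**Lemma B.** $W(L)$ is a finite cube complex in the above sense, and all its links are flag. So $W(L)$ is NPC.

*Proof.*

**Step 1 (cubes embed and meet in common faces).** Let $J\times\Phi$ and $J'\times\Phi'$ be given. A point of the first and a point of the second have the same image if and only if they are of the form $(x,\tau)$ and $(x-n,\tau)$ with $\tau\in\Phi\cap\Phi'$, $n\in l_{\operatorname{supp}\tau}\mathbb Z$, and $x\in J\cap(J'+n)$. Since $J,J'$ have length at most $\frac13$, the differences of their points fill an interval of length at most $\frac23$, so at most one integer $n$ satisfies $J\cap(J'+n)\ne\emptyset$. If there is none, the images are disjoint. If there is one, the condition $l_{\operatorname{supp}\tau}\mid n$ says that $\tau_m=0$ for all $m\nmid n$, so the images intersect exactly in the image of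
$$\big(J\cap(J'+n)\big)\times\big(\Phi\cap\Phi'\cap\{\tau_m=0\ \text{ for all } m\in L,\ m\nmid n\}\big).$$
This is empty or a face of $J\times\Phi$, and its translate by $-n$, which has the same image, is a face of $J'\times\Phi'$. For $J\times\Phi=J'\times\Phi'$ we have $n=0$, so no two different points of a cube are identified. Finiteness holds because $x$ matters only modulo $l_L$.

**Step 2 (the cubes at a vertex).** We describe the link of the vertex $[x,S]$, where $x\in\frac13\mathbb Z$ is taken modulo $l_S$. A cube at $[x,S]$ lifts to a cube $J\times\Phi$ at a vertex $(x',1_S)$ with $x'\in x+l_S\mathbb Z$. It is given by data $(\varepsilon,D,U,x')$ as follows.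

* $\varepsilon\in\{0,+,-\}$ tells in which $x$-direction the cube extends, if any.
* $D\subseteq S$ and $U\subseteq L\setminus S$ are the sets of coordinates of $\tau$ that vary on it; those in $D$ go down from $1$, those in $U$ go up from $0$.
* $x'\in x+l_S\mathbb Z$ matters modulo $l_{S\cup U}$, since $S\cup U$ is the support of the interior points.

So the link has the vertices $\xi^{+},\xi^-$, $\delta_m$ for $m\in S$, and $\upsilon_{m,a}$ for $m\in L\setminus S$ and $a\in x+l_S\mathbb Z$ modulo $l_{S\cup\{m\}}$. The cube with data $(\varepsilon,D,U,x')$ is the simplex with vertices $\xi^\varepsilon$ (if $\varepsilon\ne0$), $\delta_m$ for $m\in D$, and $\upsilon_{m,x'}$ for $m\in U$. These vertices determine the data, as $l_{S\cup U}=\operatorname{lcm}_{m\in U}l_{S\cup\{m\}}$ for $U\ne\emptyset$.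

**Step 3 (flagness).** Take a set of pairwise adjacent vertices of this link. The vertices $\xi^+$ and $\xi^-$ are not adjacent, and $\upsilon_{m,a},\upsilon_{m,a'}$ are not adjacent for $a\ne a'$. So at most one of $\xi^\pm$ occurs, giving $\varepsilon$, and for each $m$ at most one $\upsilon_{m,a_m}$; let $U$ be the set of these $m$, and $D$ the set of $m$ for which $\delta_m$ occurs. That $\upsilon_{m,a_m}$ and $\upsilon_{m',a_{m'}}$ are adjacent means that some $x'\in x+l_S\mathbb Z$ satisfies both $x'\equiv a_m\pmod{l_{S\cup\{m\}}}$ and $x'\equiv a_{m'}\pmod{l_{S\cup\{m'\}}}$. After subtracting $x$ these are congruences between integers. By Lemma A all the congruences for $m\in U$ have a common solution $x'$. If $U\ne\emptyset$, it lies in $x+l_S\mathbb Z$, since $a_m$ does and $l_S\mid l_{S\cup\{m\}}$; if $U=\emptyset$ take $x'=x$. The cube with data $(\varepsilon,D,U,x')$ spans the given set. $\square$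

For $L=\{2,3\}$ at the vertex $[0,\emptyset]$ we find $\upsilon_{2,0},\upsilon_{2,1}$ and $\upsilon_{3,0},\upsilon_{3,1},\upsilon_{3,2}$, and all six mixed pairs are adjacent, since $2$ and $3$ are coprime. For $L=\{2,4\}$ the edge $\upsilon_{2,a}$ is adjacent to $\upsilon_{4,c}$ only if $a\equiv c\pmod 2$.

**Lemma C.** Let $z$ be a vertex of $W(L)(m)$, $m\in L\cup\{0\}$, and let $c\ni z$ be a cube of $W(L)$ all of whose edges at $z$ lie in $W(L)(m)$. Then $c\subseteq W(L)(m)$.

*Proof.* If $m\ge1$, then $\tau_m=1$ at $z$. If $\tau_m$ varied on $c$, the edge of $c$ at $z$ along which $\tau_m$ varies would not lie in $\{\tau_m=1\}$. So $\tau_m=1$ on $c$. If $m=0$, then $W(L)(0)$ is a single vertex and contains no edge, so $c$ has no edges and $c=\{z\}$. $\square$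

## The complex $Z$ and its links

Let $\Gamma$ be arbitrary. For $v\in V$ let $L_v=\{m_{uv}:u\in V,\ m_{uv}\ne0\}$ be the set of in-labels, $W_v=W(L_v)$, $W_v(m)=W(L_v)(m)$, and $b_v=[0,L_v]$ its base point.

**Definition (the complex $Z$).** $Z\subseteq\prod_{v\in V}W_v$ is the union of all cubes $\prod_vc_v$ (with $c_v$ a cube of $W_v$, possibly a vertex) such that for all $u\ne v$
$$c_u\subseteq W_u(m_{vu})\quad\text{or}\quad c_v\subseteq W_v(m_{uv}). \tag{2}$$

The condition is symmetric in $u,v$ and passes to faces, so $Z$ is a subcomplex, and it is finite. A point of $\prod W_v$ lies in the interior of a unique cube, and a subcomplex contains this point if and only if it contains the cube; so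
$$(z_v)_v\in Z\iff\text{for all }u\ne v:\ z_u\in W_u(m_{vu})\ \text{ or }\ z_v\in W_v(m_{uv}). \tag{3}$$
Since $b_v$ lies in every $W_v(m)$, the point $z^0=(b_v)_v$ lies in $Z$, and so does $W_v\times\{(b_w)_{w\ne v}\}$, which we denote by $W_v\subseteq Z$ again.

To see what (2) does, let $V=\{u,v\}$. Without edges it says that $c_u=\{b_u\}$ or $c_v=\{b_v\}$: $Z$ is a wedge of two circles. With the single edge $(u,m,v)$ it says that $c_u=\{b_u\}$ or $c_v\subseteq W_v(m)$: $Z$ is the mapping cylinder $W_v$ together with the torus $W_u\times W_v(m)$, glued along the circle $W_v(m)$, which has fundamental group $\langle u,v\mid[u,v^m]=1\rangle$ by van Kampen's theorem.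

**Lemma D.** $Z$ is NPC.

*Proof.* We have to show that the link of a vertex $z=(z_v)$ of $Z$ is flag. Take pairwise adjacent vertices of it, that is, edges at $z$ that pairwise span squares of $Z$. Let $E_v$ be the set of those in direction $v$, viewed as edges of $W_v$ at $z_v$. By Lemma B the set $E_v$ spans a cube $c_v\ni z_v$ of $W_v$; put $c_v=\{z_v\}$ if $E_v=\emptyset$. We claim that $\prod c_v$ is a cube of $Z$. So let $u\ne v$, and suppose that $c_u\not\subseteq W_u(m_{vu})$. We show $c_v\subseteq W_v(m_{uv})$.

**Step 1 (a witness in direction $u$).** We want an edge $e\in E_u$ with $e\not\subseteq W_u(m_{vu})$, or, if $E_u=\emptyset$, the vertex $z_u\notin W_u(m_{vu})$ instead. If $E_u=\emptyset$, then $c_u=\{z_u\}$ and this is our assumption. Let $E_u\ne\emptyset$. If $z_u\notin W_u(m_{vu})$, then every $e\in E_u$ will do, as it contains $z_u$. If $z_u\in W_u(m_{vu})$, then Lemma C provides $e$, since the edges of $c_u$ at $z_u$ are exactly the elements of $E_u$.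

**Step 2 (transfer to direction $v$).** We use (2) on squares, edges and vertices of $Z$ to place $z_v$ and $E_v$ in $W_v(m_{uv})$. Let $g\in E_v$. If $E_u\ne\emptyset$, the square spanned by $e$ and $g$ lies in $Z$, and as $e\not\subseteq W_u(m_{vu})$, (2) gives $g\subseteq W_v(m_{uv})$. If $E_u=\emptyset$, the edge $g$ at $z$ lies in $Z$, and as $z_u\notin W_u(m_{vu})$, (2) gives $g\subseteq W_v(m_{uv})$. If $E_v=\emptyset$, then in the same way the edge $e$ of $Z$ at $z$ (if $E_u\ne\emptyset$) or $z\in Z$ itself (if $E_u=\emptyset$) gives $z_v\in W_v(m_{uv})$.

**Step 3 (conclusion).** If $E_v=\emptyset$, then $c_v=\{z_v\}\subseteq W_v(m_{uv})$. Otherwise $z_v$ and all edges of $c_v$ at $z_v$ lie in $W_v(m_{uv})$, and Lemma C gives $c_v\subseteq W_v(m_{uv})$.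

So $\prod c_v\subseteq Z$ spans the given set of vertices of the link. $\square$

## The fundamental group of $Z$

We prove $\pi_1(Z,z^0)\cong B(\Gamma)$; with Lemma D this is Theorem 2. The plan is to write down homomorphisms in both directions.

**Step 1 (a loop $\theta_v$ for every generator).** The map $h_t[x,\tau]=[x,(1-t)\tau]$, $t\in[0,1]$, is well defined on $W_v$: the support does not change for $t<1$, and for $t=1$ it becomes $\emptyset$, with $l_\emptyset=1$ dividing everything. It is a deformation retraction of $W_v$ onto the circle $\{\tau=0\}=\mathbb R/\mathbb Z$. Let $C_v$ be the loop in this circle on which $x$ goes from $0$ to $1$, let $d_v$ be the image of an edge path in $\{0\}\times[0,1]^{L_v}$ from $(0,1_{L_v})$ to $(0,0)$, and put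
$$\theta_v=d_v\,C_v\,d_v^{-1}.$$
Since $h_1$ maps $d_v$ to a constant path, $\pi_1(W_v,b_v)$ is infinite cyclic and generated by $\theta_v$.

**Step 2 (the homomorphism $\Theta\colon B(\Gamma)\to\pi_1(Z,z^0)$, $v\mapsto\theta_v$).** We have to check the defining relations. Let $m=m_{uv}\ne0$. First we represent $\theta_v^m$ by a loop in $W_v(m)$. Let $d'$ be the image of an edge path in $\{0\}\times[0,1]^{L_v}$ from $(0,1_{L_v})$ to $(0,1_{\{m\}})$ on which $\tau_m=1$. Let $\zeta$ be the path on which $\tau=1_{\{m\}}$ and $x$ goes from $0$ to $m$; it is closed because $l_{\{m\}}=m$. Let $s$ be the path $t\mapsto[0,(1-t)1_{\{m\}}]$ to $[0,0]$. The map $(x,t)\mapsto[x,t\,1_{\{m\}}]$, $0\le x\le m$, $0\le t\le1$, takes the same value at $(0,t)$ and $(m,t)$ for every $t$; it shows $\zeta\simeq s\,C_v^m\,s^{-1}$. The paths $d's$ and $d_v$ lie in the image of the cube $\{0\}\times[0,1]^{L_v}$ and have the same endpoints, so they are homotopic. Hence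
$$d'\zeta d'^{-1}\simeq d's\,C_v^m\,s^{-1}d'^{-1}\simeq d_vC_v^md_v^{-1}\simeq\theta_v^m\quad\text{in }W_v\subseteq Z,$$
and the left-hand side is a loop in $W_v(m)$. Secondly, $W_u\times W_v(m)\times\{(b_w)_{w\ne u,v}\}\subseteq Z$: in (3) the pair $u,v$ is fine as the $v$-coordinate lies in $W_v(m_{uv})$, and every other pair involves some $b_w$, which lies in all $W_w(k)$. In a product, loops in different factors commute. So $\theta_u$ commutes with $\theta_v^m$, and $\Theta$ is a homomorphism.

**Step 3 (the homomorphism $\Lambda\colon\pi_1(Z,z^0)\to B(\Gamma)$).** We want to read off a power of $v$ from every edge in direction $v$. On the vertices of $\mathbb R\times[0,1]^{L_v}$ define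
$$F_v(x,S)=l_S\lfloor x/l_S\rfloor .$$
Adding an element $k$ of $l_S\mathbb Z$ to $x$ adds $k$ to $F_v(x,S)$. An oriented edge $e$ of $W_v$ lifts to an edge from some $(x,S)$ to some $(x',S')$, uniquely up to translation by $l_{S\cup S'}\mathbb Z\subseteq l_S\mathbb Z\cap l_{S'}\mathbb Z$. So
$$\lambda_v(e)=F_v(x',S')-F_v(x,S)\in\mathbb Z$$
is well defined. It changes sign when $e$ is reversed. Squares of $W_v$ lift to $\mathbb R\times[0,1]^{L_v}$, so $\lambda_v$ sums to $0$ around each square of $W_v$. Moreover:
$$\text{if }e\subseteq W_v(m)\text{ with }m\ge1,\text{ then }m\mid\lambda_v(e), \tag{4}$$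
since then $m\in S\cap S'$, so $m$ divides $l_S$ and $l_{S'}$ and hence both values of $F_v$.

Map an oriented edge of $Z$ in direction $v$ with $W_v$-component $e$ to $v^{\lambda_v(e)}\in B(\Gamma)$. To get a homomorphism on $\pi_1$ we need that boundaries of squares of $Z$ go to $1$. For a square within one direction $v$ this was just said. Let the square be $e\times g$ with $e$ an edge of $W_u$, $g$ an edge of $W_v$, $u\ne v$. By (2), $e\subseteq W_u(m_{vu})$ or $g\subseteq W_v(m_{uv})$. In the first case $m_{vu}\ne0$, because $W_u(0)$ contains no edge, and $m_{vu}\mid\lambda_u(e)$ by (4). As $[v,u^{m_{vu}}]=1$ in $B(\Gamma)$, the element $u^{\lambda_u(e)}$ commutes with $v$ and so with $v^{\lambda_v(g)}$. The second case is symmetric. So $\Lambda$ is a well-defined homomorphism.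

**Step 4 ($\Theta$ is injective).** The edges of $d_v$ have $x=0$, and $F_v(0,S)=0$ for all $S$, so they contribute nothing. The edges of $C_v$ contribute $F_v(1,\emptyset)-F_v(0,\emptyset)=1$ in total. So $\Lambda(\theta_v)=v$, hence $\Lambda\Theta=\mathrm{id}$.

**Step 5 (standard paths, in preparation of surjectivity).** We choose paths from the base point that stay in the designated subcomplexes. Let $z_v=[x,S]$ be a vertex of $W_v$, with $x$ chosen in $[0,l_S)$. Let $\beta(z_v)\colon[0,1]\to W_v$ be the edge path from $b_v=[0,L_v]$ to $[0,S]$ that deletes the elements of $L_v\setminus S$ one by one, followed by the path on which $\tau=1_S$ and the first coordinate increases from $0$ to $x$. In particular $\beta(b_v)$ is constant. Then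
$$\text{if }z_v\in W_v(m),\ m\in L_v\cup\{0\},\text{ then }\beta(z_v)\subseteq W_v(m). \tag{5}$$
Indeed, if $m\ge1$, then $m\in S$, and $\tau_m=1$ all along $\beta(z_v)$. If $m=0$, then $z_v=b_v$ and the path is constant.

Let $z=(z_v)$ be a vertex of $Z$. By (3) and (5), the map
$$[0,1]^V\to\prod_vW_v,\qquad(t_v)_v\mapsto\big(\beta(z_v)(t_v)\big)_v$$
takes values in $Z$. Let $\gamma_z$ be the image of the diagonal, a path from $z^0$ to $z$ in $Z$. The image of any path in $[0,1]^V$ from $(0,\dots,0)$ to $(1,\dots,1)$ is homotopic to $\gamma_z$. In particular $Z$ is connected. The path $\gamma_{z^0}$ is constant.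

**Step 6 ($\Theta$ is surjective).** Every edge loop $\epsilon_1\cdots\epsilon_k$ at $z^0$, where $\epsilon_i$ goes from $z^{i-1}$ to $z^{i}$ and $z^k=z^0$, is homotopic to the product of the loops $\gamma_{z^{i-1}}\,\epsilon_i\,\gamma_{z^{i}}^{-1}$. So it suffices to show: for an edge $\epsilon$ of $Z$ from $z$ to $z'$ in direction $v$, with $W_v$-component $e$, the loop $\gamma_z\epsilon\gamma_{z'}^{-1}$ is homotopic to a power of $\theta_v$.

Note that $z_w=z'_w$ for $w\ne v$. Let $\kappa=\beta(z_v)\,e\,\beta(z'_v)^{-1}$, a loop in $W_v$ at $b_v$. Consider
$$[0,1]^{V\setminus\{v\}}\times[0,1]\to\prod W,\qquad\big((t_w)_{w\neq v},s\big)\mapsto\big((\beta(z_w)(t_w))_{w\ne v},\ \kappa(s)\big).$$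
It takes values in $Z$; we check (3). For a pair $w,w'\ne v$ this follows from $z\in Z$ and (5). For a pair $w,v$, (2) for $\epsilon$ says that $z_w\in W_w(m_{vw})$ or $e\subseteq W_v(m_{wv})$. In the first case $\beta(z_w)\subseteq W_w(m_{vw})$ by (5). In the second case $z_v,z'_v\in W_v(m_{wv})$, so $\kappa\subseteq W_v(m_{wv})$ by (5).

Let $\eta$ be the path in $Z$ obtained by moving $(t_w)_{w\ne v}$ diagonally from $0$ to $1$, with $v$-coordinate $b_v$. By Step 5, $\gamma_z$ is homotopic to $\eta$ followed by $\beta(z_v)$ in the $v$-coordinate (the others being at $z_w$), and similarly for $\gamma_{z'}$. So $\gamma_z\epsilon\gamma_{z'}^{-1}\simeq\eta\cdot\kappa|_{t=1}\cdot\eta^{-1}$, where $\kappa|_{t=1}$ is $\kappa$ with the other coordinates at $z_w$. Restrict the above map to the diagonal of $[0,1]^{V\setminus\{v\}}$. As $\kappa(0)=\kappa(1)=b_v$, the sides $s=0$ and $s=1$ of the resulting rectangle are both $\eta$. So $\eta\cdot\kappa|_{t=1}\cdot\eta^{-1}\simeq\kappa|_{t=0}$, which is the loop $\kappa$ in $W_v\subseteq Z$. By Step 1 it is a power of $\theta_v$.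

So $\Theta$ is an isomorphism, and Theorem 2 is proved. $\square$

## Biautomaticity

*Proof of Corollary 3.* Niblo and Reeves (*The geometry of cube complexes and the complexity of their fundamental groups*, Topology 37 (1998), 621–633) proved that a group acting effectively, cellularly, properly discontinuously and cocompactly on a simply connected NPC cube complex is biautomatic. The group of deck transformations $\pi_1(Z)\cong B(\Gamma)$ acts on $\widetilde Z$ freely (hence effectively), cellularly and properly discontinuously, with compact quotient $Z$. So $B(\Gamma)$ is biautomatic, hence automatic. Automatic groups have decidable word problem, solvable in quadratic time (Epstein et al., *Word Processing in Groups*). $\square$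

So (a) is false in general, by $\Gamma=T(2,3)$, while (b) and (c) are true for all $\Gamma$.

## A finite special cover of $Z$

**Theorem 4.** $B(\Gamma)$ has a subgroup of finite index $\prod_v\operatorname{lcm}\{m_{uv}\ne0\}$ that is the fundamental group of a compact special cube complex. Hence $B(\Gamma)$ is torsion-free, linear over $\mathbb Z$ and residually finite, and the word problem is decidable uniformly in $\Gamma$.

**Definition (hyperplanes, special).** In a cube complex, parallelism of oriented edges is the equivalence relation generated by: opposite edges of a square, oriented the same way, are parallel. A hyperplane $H$ is given by a class of edges up to parallelism, orientations being forgotten; these edges are dual to $H$. Two hyperplanes cross if some square has edges dual to each of them at a corner. $H$ self-intersects if two edges at a corner of some square are both dual to $H$. $H$ is one-sided if an edge dual to it is parallel to its own reversal. $H$ directly self-osculates if there are two different oriented edges with the same initial vertex, parallel as oriented edges, dual to $H$, and not spanning a square. Two different hyperplanes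 $H,K$ inter-osculate if they cross and there are also edges dual to $H$ and $K$ at a common vertex that do not span a square. The complex is special in the sense of Haglund–Wise if no hyperplane self-intersects, is one-sided or directly self-osculates, and no two inter-osculate.

The example to keep in mind is $W(\{2\})$, a Möbius band. The $\tau$-edges, oriented away from the core, are all parallel along the band, and at the core vertex $[0,\emptyset]$ two of them start, $\upsilon_{2,0}$ and $\upsilon_{2,1}$. They do not span a square: direct self-osculation. So $W(\{2\})$ is not special. Its double cover, in which the core has $6$ edges, is the product of this circle with an interval made of two edges. Now the two $\tau$-edges at a core vertex point to different sides of the core and are no longer parallel. The proof generalizes this picture.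

We use the following standard facts about a CAT(0) cube complex: its hyperplanes do not self-intersect and are not one-sided; two different edges with a common vertex are dual to different hyperplanes; and if the hyperplanes dual to two edges at a common vertex cross, then these edges span a square. So CAT(0) cube complexes are special. A graph with no loops and no multiple edges is special, since every hyperplane has one dual edge, and there are no squares. A product $X\times Y$ of connected special complexes is special: an edge $e\times\{y\}$ is parallel to $e'\times\{y'\}$ if and only if $e$ is parallel to $e'$, so the first three defects and inter-osculation within one factor would already occur in that factor; and edges in different factors at a common vertex always span a square.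

*Proof of Theorem 4.* Let $M_v=l_{L_v}$.

**Step 1 (an $M_v$-fold cover of $W_v$ that is a product).** We unwrap $W_v$. Let
$$T_v=\big(\mathbb Z/M_v\times[0,1]^{L_v}\big)/\!\sim,\qquad(\rho,\tau)\sim(\rho',\tau)\iff\rho\equiv\rho'\pmod{l_{\operatorname{supp}\tau}} .$$
Its cubes are the images of $\{\rho\}\times\Phi$. They embed, and the images of $\{\rho\}\times\Phi$ and $\{\rho'\}\times\Phi'$ meet in the image of $\Phi\cap\Phi'\cap\{\tau_m=0\ \forall m\nmid\rho-\rho'\}$, which is empty or a face. Scaling $\tau$ to $0$ contracts $T_v$ to a point, because over $\tau=0$ all $\rho$ are identified.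

Let $\mathbb Z$ act on $\mathbb R\times T_v$ by $n(x,[\rho,\tau])=(x+n,[\rho+n,\tau])$. The action is free and properly discontinuous, since it is so on $\mathbb R$. Consider
$$\mathbb R\times T_v\to W_v,\qquad(x,[\rho,\tau])\mapsto[x-\rho,\tau].$$
It is well defined and onto, as changing $\rho$ by a multiple of $l_{\operatorname{supp}\tau}$ does not change $[x-\rho,\tau]$. Two points $(x,[\rho,\tau])$ and $(x',[\rho',\tau])$ have the same image if and only if $x'-\rho'=x-\rho+k$ with $k\in l_{\operatorname{supp}\tau}\mathbb Z$. Then $n=x'-x=\rho'-\rho+k$ is an integer and $\rho+n\equiv\rho'\pmod{l_{\operatorname{supp}\tau}}$, so $n$ takes the first point to the second. Conversely, points of one orbit have the same image. So the fibers are exactly the $\mathbb Z$-orbits. Since cubes are mapped isomorphically to cubes, $W_v$ is the quotient of $\mathbb R\times T_v$ by $\mathbb Z$, and as $\mathbb R\times T_v$ is contractible, it is the universal covering of $W_v$.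

The link of a vertex of $\mathbb R\times T_v$ is flag by Lemma B, and it is the join of two points $\xi^\pm$ with a link of $T_v$. So the link of $T_v$ is a full subcomplex of a flag complex, hence flag. Thus $T_v$ is a finite, simply connected NPC cube complex, i.e. CAT(0). The subgroup $M_v\mathbb Z$ acts trivially on $T_v$. So the $M_v$-fold cyclic cover of $W_v$ is
$$W'_v=\mathbb R/M_v\mathbb Z\times T_v ,$$
the product of a circle with $3M_v\ge3$ edges and a CAT(0) cube complex. By the preceding remarks, $W'_v$ is special.

**Step 2 (the cover $Z'$ of $Z$).** Let $Z'$ be the preimage of $Z$ in $\prod W'_v$. It is a cover of $Z$ of degree $\prod M_v$. It is connected, since the homomorphism $\pi_1(Z)\to\pi_1(\prod W_v)=\mathbb Z^V\to\prod\mathbb Z/M_v$ sends $\theta_v$ to the $v$-th generator and is onto. So $\pi_1(Z')$ has index $\prod_vM_v$ in $B(\Gamma)$, as required. Let $W'_v(m)$ be the preimage of $W_v(m)$ in $W'_v$. A cube $\prod c_v$ of $\prod W'_v$ lies in $Z'$ if and only if (2) holds with $W'$ in place of $W$. Lemma C holds for the $W'_v(m)$ too, as the covering maps cubes isomorphically to cubes. The set $W'_v(0)$ consists of vertices only.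

**Step 3 (single hyperplanes of $Z'$).** We exclude the first three defects. Opposite edges of a square of $Z'$ have the same direction $v$; their $W'_v$-components are opposite edges of a square of $W'_v$ if the square lies in direction $v$ only, and equal otherwise. So parallel oriented edges of $Z'$ have the same direction $v$ and parallel $W'_v$-components, and a hyperplane $H$ of $Z'$ has a direction $v$ and an image hyperplane $\bar H$ of $W'_v$. If $H$ self-intersects, then in a square both of whose directions are $v$, so $\bar H$ self-intersects. If $H$ is one-sided, so is $\bar H$. If $H$ directly self-osculates at a vertex, the two edges have different components with the same initial vertex, parallel in $W'_v$; so $\bar H$ self-intersects or directly self-osculates. As $W'_v$ is special, none of this occurs.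

**Step 4 (inter-osculation within one direction).** Suppose $H\ne K$ cross, and $e,f$ are edges of $Z'$ at a vertex $z$ dual to $H$ and $K$ and not spanning a square of $Z'$; we look for a contradiction, first when $H,K$ have the same direction $v$. The square in which they cross has only direction $v$, so $\bar H$ and $\bar K$ cross, and $\bar H\ne\bar K$ because $\bar H$ does not self-intersect. As $W'_v$ is special, the components $e_v,f_v$ span a square $c$ of $W'_v$. We check that $c$, with the other coordinates at $z_w$, lies in $Z'$. For pairs not involving $v$ this is $z\in Z'$. For a pair $w,v$: if $z_w\notin W'_w(m_{vw})$, then $e,f\subseteq Z'$ gives $e_v,f_v\subseteq W'_v(m_{wv})$, so $c\subseteq W'_v(m_{wv})$ by Lemma C for $W'_v$. So $e,f$ span a square of $Z'$, a contradiction.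

**Step 5 (inter-osculation in two directions).** Now let $H$ have direction $u$ and $K$ direction $v\ne u$. Consider the square $e_u\times f_v$ at $z$. Condition (2) for it holds for pairs of $w$'s other than $u,v$ because $z\in Z'$, for pairs $u,w$ because $e\subseteq Z'$, and for pairs $v,w$ because $f\subseteq Z'$. As the square is not in $Z'$, (2) fails for the pair $u,v$:
$$e_u\not\subseteq W'_u(m_{vu}),\qquad f_v\not\subseteq W'_v(m_{uv}).$$
Then $e\subseteq Z'$ gives $z_v\in W'_v(m_{uv})$, and $f\subseteq Z'$ gives $z_u\in W'_u(m_{vu})$. If $m=m_{vu}\ge1$, then $e_u$ is an edge that starts in $\{\tau_m=1\}$ and leaves it, so it is an edge along which $\tau_m$ varies. Opposite edges of a square of $W'_u$ vary the same coordinate, so $\tau_m$ varies along all edges parallel to $e_u$, and none of them lies in $W'_u(m)$. If $m_{vu}=0$, no edge at all lies in $W'_u(0)$. In the same way no edge parallel to $f_v$ lies in $W'_v(m_{uv})$. By (2), no square of $Z'$ has edges dual to both $H$ and $K$, contradicting that $H,K$ cross.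

So $Z'$ is a compact special cube complex.

**Step 6 (consequences).** By Haglund–Wise (*Special cube complexes*, GAFA 17 (2008)), $\pi_1(Z')$ embeds in a right-angled Artin group and is linear over $\mathbb Z$. Let $N$ be a faithful representation of $P=\pi_1(Z')$ on $\mathbb Z^k$, $k\ge1$. The representation of $B=B(\Gamma)$ induced from $N$ is the direct sum of finitely many copies $g\otimes\mathbb Z^k$, one for each coset $gP$. An element acting trivially fixes the summand $1\otimes\mathbb Z^k$, so it lies in $P$, and it acts trivially on $\mathbb Z^k$, so it is $1$. Hence $B(\Gamma)$ is linear over $\mathbb Z$. It is finitely generated, so it is residually finite by Malcev's theorem (here one may simply reduce integral matrices modulo a suitable prime).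

The group is torsion-free: otherwise some $\mathbb Z/p$, $p$ prime, would act freely on the finite-dimensional contractible complex $\widetilde Z$, and the quotient would be a finite-dimensional classifying space of $\mathbb Z/p$, although $\mathbb Z/p$ has non-zero integral homology in all odd degrees.

For the uniform word problem, let $\Gamma$ and a word $g$ be given. Enumerate all products of conjugates of relators and their inverses, freely reduced, and stop if $g$ appears. In parallel, for $k=1,2,\dots$ go through all maps from $V$ to the symmetric group on $k$ letters that satisfy the relations, and stop if $g$ is mapped to a non-trivial permutation. As $B(\Gamma)$ is residually finite, exactly one of the two searches stops, and it tells whether $g=1$. $\square$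

## Non-dividing labels obstruct embedding

We return to question (a). If $m_{uv}=1$ or $m_{vu}=1$, the relation $uv=vu$ implies, in the monoid as well, any other relation for this pair. So neither $B_m(\Gamma)$ nor $B(\Gamma)$ changes if we then set $m_{uv}=m_{vu}=1$. Doing this for all such pairs is called normalizing. After it, $m_{uv}=1\iff m_{vu}=1$.

**Theorem 5.** Suppose that, after normalization, there are distinct $u,v,w$ such that $m=m_{uv}\ge2$ and $n=m_{wv}\ge2$ satisfy $m\nmid n$, $n\nmid m$; and $j=m_{uw}\ne0$ and $l=m_{vw}\nmid j$. Then $B_m(\Gamma)$ does not embed in $B(\Gamma)$.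

For $T(2,3)$ we have $m=2$, $n=3$, $j=1$, $l=0$, and the proof produces the word $uvwv$ of Theorem 1. For $T(4,6)$ it produces $uv^2wv^2=v^2wv^2u$, valid in the group since $v^2wv^2=v^{-4}wv^{8}$. The condition $l\nmid j$ is used as follows: if $l\mid j$ with $l\ge1$, then $w^j$ commutes with $v$ in the monoid, and $uv^gw^jv^{m-g}\equiv uv^mw^j\equiv v^mw^ju\equiv v^gw^jv^{m-g}u$ for $0\le g\le m$, so the words used below would not be a counterexample.

*Proof.* Since $m\ge2$ and $n\ge2$, normalization gives $m_{vu}\ne1$ and $l=m_{vw}\ne1$; also $m_{wu}=1$ if and only if $j=1$. Let $g=\gcd(m,n)$. As neither of $m,n$ divides the other, $1\le g<\min(m,n)$ and $m\ne n$.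

**Step 1 (an auxiliary monoid).** We record which words in $v,w$ cannot be reached using only the relation for the edge from $v$ to $w$. Let $Q=\langle v,w\mid vw^l=w^lv\rangle$ as a monoid, free if $l=0$. If $a,b,c\ge1$ and $a+b=c$, then in $Q$
$$v^aw^jv^b\ne v^cw^j,\qquad v^aw^jv^b\ne w^jv^c,\qquad w^jv^a\ne v^aw^j. \tag{6}$$
For $l=0$ this is clear. Otherwise $l\ge2$; map $Q$ to the free product $\langle v\rangle*\mathbb Z/l$ of an infinite cyclic group and a cyclic group of order $l$ generated by the image of $w$. There $w^j\ne1$ since $l\nmid j$, and the elements in (6) have visibly different normal forms.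

In Steps 2 and 3 we use that both sides of every defining relation contain the same letters equally often. So all words in an $\equiv$-class have the same number of occurrences of every letter, and only relations between $u,v,w$ can apply to words in these letters. These are
$$uv^m=v^mu,\quad wv^n=v^nw,\quad uw^j=w^ju,\quad vw^l=w^lv,\quad vu^{k}=u^{k}v\ (k=m_{vu}),\quad wu^{k'}=u^{k'}w\ (k'=m_{wu}),$$
the last three only if $l\ne0$, $k\ne0$, $k'\ne0$. If $k\ne0$, then $k\ge2$. If $k'\ne 0$, then $k'\ge2$, or $k'=1=j$ and the last relation is $uw^j=w^ju$ again.

**Step 2 (the case $m<n$).** We generalize the word $uvwv$. Choose $i\in\mathbb Z$ with $g\equiv in\pmod m$. In $B(\Gamma)$, $w$ commutes with $v^n$, so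
$$v^gw^jv^{m-g}=v^{g-in}\,w^j\,v^{m-g+in}.$$
Both $v$-exponents on the right are divisible by $m$, and $u$ commutes with $v^m$ and $w^j$. So $uv^gw^jv^{m-g}=v^gw^jv^{m-g}u$ in $B(\Gamma)$.

We claim that every word $\equiv uv^gw^jv^{m-g}$ has the form $uX$, where $X$ is a word in $v,w$ equal to $v^gw^jv^{m-g}$ in $Q$. The initial word has this form. Let $uX$ be of this form, and look at the relations that may apply to it.

* $vw^l=w^lv$ acts inside $X$ and does not change its class in $Q$.
* $wv^n=v^nw$ cannot apply, as there are only $m<n$ letters $v$.
* Relations with $u^k$, $k\ge2$, cannot apply, as there is only one $u$.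
* $uv^m=v^mu$: as $u$ is the first letter, $X$ would have to start with $v^m$. As $X$ contains $m$ letters $v$, this means $X=v^mw^j$, which is not equal to $v^gw^jv^{m-g}$ in $Q$ by (6).
* $uw^j=w^ju$: similarly $X$ would have to be $w^jv^m$, which is excluded by (6).

This proves the claim. Since $g\ge1$, the word $v^gw^jv^{m-g}u$ does not start with $u$. So $uv^gw^jv^{m-g}\not\equiv v^gw^jv^{m-g}u$.

**Step 3 (the case $n<m$).** Now the word of Step 2 contains at least $n$ letters $v$, so the relation with $v^n$ could interfere; we let $u$ and $w$ change roles. Choose $i$ with $g\equiv im\pmod n$. In $B(\Gamma)$, $u$ commutes with $v^m$, so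
$$v^guv^{n-g}=v^{g-im}\,u\,v^{n-g+im}$$
with $v$-exponents on the right divisible by $n$. As $w$ commutes with $v^n$, and $w^j$ with $u$, this element commutes with $w^j$. So $w^jv^guv^{n-g}=v^guv^{n-g}w^j$ in $B(\Gamma)$.

We claim that every word $\equiv w^jv^guv^{n-g}$ has the form $Xuv^{n-g}$, where $X$ is a word in $v,w$ equal to $w^jv^g$ in $Q$. Let $Xuv^{n-g}$ be of this form.

* $vw^l=w^lv$ involves $w$ and not $u$, so it acts inside $X$ and does not change its class in $Q$.
* $uv^m=v^mu$ cannot apply, as there are only $n<m$ letters $v$.
* $wv^n=v^nw$ would have to act inside $X$, which contains only $g<n$ letters $v$.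
* Relations with $u^k$, $k\ge2$, cannot apply.
* $uw^j=w^ju$: the side $uw^j$ does not occur, since $u$ is followed only by letters $v$, and there are $n-g\ge1$ of them. If the side $w^ju$ occurs, $X$ ends in $w^j$, so $X=v^gw^j$, which is excluded by (6).

So the claim holds. All words in the class end in $v$, but $v^guv^{n-g}w^j$ ends in $w$. So $w^jv^guv^{n-g}\not\equiv v^guv^{n-g}w^j$. $\square$

## Equal in-labels allow a normal form

**Theorem 6.** If for every $v$ all non-zero $m_{uv}$ ($u\in V$) are equal, then $B_m(\Gamma)$ embeds in $B(\Gamma)$.

We recall two standard facts about a right-angled Artin group $A$ with generators $T_v$. A word in the $T_v^{\pm1}$ is called reduced if it has minimal length among the words for its element; this length is $|a|$. First, a word is not reduced if and only if it has a subword $T^{\varepsilon}yT^{-\varepsilon}$, $\varepsilon=\pm1$, with $T$ commuting with every letter of $y$. Secondly, two reduced words for the same element can be transformed into each other by shuffles, i.e. by swapping neighboring commuting letters. In particular positive words are reduced, and all reduced words of an element represented by a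 positive word are positive. Also, two positive words that are equal in $A$ differ by shuffles, so the positive monoid $A^+$ embeds in $A$ (this is part of (ii)).

*Proof of Theorem 6.* Let $M_v$ be the common value of the labels into $v$, with $M_v=1$ if there are none. Let $A$ be the right-angled Artin group on the underlying undirected graph, with generators $T_v$, and $A^+$ its positive monoid. Let $\mathrm{Out}(v)=\{w:m_{vw}\ne0\}$ and $\mathcal S_v=\{v\}\cup\mathrm{Out}(v)$.

**Step 1 (a star of groups for $B(\Gamma)$).** We let $T_v$ become the $M_v$-th power of $v$. As $T_v$ commutes with $T_w$ for $w\in\mathrm{Out}(v)$,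
$$A_v=\langle T_s:s\in\mathcal S_v\rangle=\langle T_v\rangle\times A_{\mathrm{Out}(v)}\subseteq A,$$
where $A_{\mathrm{Out}(v)}$ is the right-angled Artin group generated by the $T_w$, $w\in\mathrm{Out}(v)$. Put $\hat A_v=\langle v\rangle\times A_{\mathrm{Out}(v)}$ with $v$ of infinite order, and embed $A_v$ in $\hat A_v$ by $T_v=v^{M_v}$. Let $G$ be the fundamental group of the star of groups with center $A$, leaves $\hat A_v$ ($v\in V$) and edge groups $A_v$. It is generated by all $T_v$ and $v$, with relations $[T_u,T_w]=1$ for adjacent $u,w$; $[v,T_w]=1$ for $w\in\mathrm{Out}(v)$; and $T_v=v^{M_v}$. Eliminating the $T_v$ leaves $[v,w^{M_w}]=1$ for $(v,M_w,w)\in E$, and $[u^{M_u},w^{M_w}]=1$ for adjacent $u,w$. The latter follow from the former, since adjacent means that there is an edge in at least one direction. So $G=B(\Gamma)$.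

**Step 2 (representatives of cosets $A_va$).** We need canonical representatives that stay positive. Call $\rho\in A$ $v$-minimal if no reduced word for $\rho$ starts with $T_s^{\pm1}$, $s\in\mathcal S_v$.

Every $a\in A$ can be written as $a=\delta\rho$ with $\delta\in A_v$, $\rho$ $v$-minimal and $|a|=|\delta|+|\rho|$. Indeed, among all factorizations $a=\delta\rho$ with $\delta\in A_v$ and $|a|=|\delta|+|\rho|$ take one with $|\delta|$ maximal. If $\rho=T_s^{\varepsilon}\rho'$ with $s\in\mathcal S_v$, $|\rho'|=|\rho|-1$, then $|a|\le|\delta T_s^\varepsilon|+|\rho'|$ forces $|\delta T_s^{\varepsilon}|=|\delta|+1$, contradicting maximality.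

If $\rho$ is $v$-minimal and $\delta\in A_v$, then the concatenation of reduced words for $\delta$ and $\rho$ is reduced. Note first that a reduced word for $\delta$ uses only letters $T_s^{\pm1}$ with $s\in\mathcal S_v$: some word in these letters represents $\delta$, reducing it does not introduce new letters, and shuffles do not either. If the concatenation were not reduced, there would be $T_s^{\varepsilon}$ in the first word and $T_s^{-\varepsilon}$ in the second, with $T_s$ commuting with everything in between. Then $s\in\mathcal S_v$, and $T_s^{-\varepsilon}$ could be shuffled to the front of $\rho$, contradicting $v$-minimality.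

So each coset $A_va$ contains exactly one $v$-minimal element: existence was shown, and if $\rho'=\delta\rho$ with $\rho,\rho'$ $v$-minimal and $1\ne\delta\in A_v$, then $\rho'$ would have a reduced word starting with some $T_s^{\pm1}$, $s\in\mathcal S_v$. In particular $1$ is the only $v$-minimal element of $A_v$. Finally, if $a\in A^+$ and $a=\delta\rho$ as above, then the concatenated reduced word represents $a$ and so is positive. Hence $\delta,\rho\in A^+$, and $\delta$ is a positive word in the $T_s$, $s\in\mathcal S_v$.

**Step 3 (the normal form).** Consider expressions
$$a_0\,v_1^{i_1}\,a_1\,v_2^{i_2}\cdots v_r^{i_r}\,a_r,\qquad r\ge0, \tag{7}$$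
with $1\le i_j<M_{v_j}$, $a_0\in A^+$, $a_j\in A^+$ $v_j$-minimal for $j\ge1$, and $a_j\ne1$ whenever $1\le j<r$ and $v_j=v_{j+1}$. Reading $T_w$ as the word $w^{M_w}$, we regard (7) as a positive word over $V$. This is well defined up to $\equiv$: for adjacent $u,w$ we have $T_uT_w\equiv T_wT_u$ by the relation for an edge between $u$ and $w$, so equalities in $A^+$ hold in $B_m(\Gamma)$. Moreover, $v$ commutes with $T_s$ in $B_m(\Gamma)$ for $s\in\mathcal S_v$.

**Step 4 (every positive word is $\equiv$ to some (7)).** The empty word is of this form, so it suffices that the set of words $\equiv$ to some (7) is closed under left multiplication by a letter $v$. If $M_v=1$, then $v=T_v$ is absorbed in $a_0$. Let $M_v\ge2$ and write $a_0=\delta\rho$ as in Step 2. Since $v$ commutes with $\delta$,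
$$v\,a_0\,v_1^{i_1}a_1\cdots\equiv\delta\,v\,\rho\,v_1^{i_1}a_1\cdots .$$
If $\rho\ne1$, or $r=0$, or $v_1\ne v$, this is of the form (7), with first factor $\delta$. Otherwise it is $\delta\,v^{1+i_1}a_1v_2^{i_2}\cdots$, which is of the form (7) if $1+i_1<M_v$. If $1+i_1=M_v$, it is $(\delta T_va_1)\,v_2^{i_2}\cdots$, which is of the form (7) with first factor $\delta T_va_1\in A^+$.

**Step 5 (different (7)'s are different in the group).** By Serre (*Trees*, I.5.2, Theorem 11), an expression $a_0g_1a_1\cdots g_ra_r$, $r\ge1$, with $a_j\in A$, $g_j\in\hat A_{v_j}\setminus A_{v_j}$ and $a_j\notin A_{v_j}$ whenever $1\le j<r$ and $v_j=v_{j+1}$, is $\ne1$ in $G$. Call such expressions reduced. An expression (7) with $r\ge1$ is reduced: $v_j^{i_j}\notin A_{v_j}$ since $0<i_j<M_{v_j}$, and a $v_j$-minimal $a_j\ne1$ is not in $A_{v_j}$ by Step 2.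

Let $a_0v_1^{i_1}\cdots v_r^{i_r}a_r=a_0'w_1^{k_1}\cdots w_s^{k_s}a_s'$ in $B(\Gamma)$, both of the form (7). We show by induction on $r+s$ that they coincide. If $r=0<s$, then $a_0^{-1}a_0'w_1^{k_1}\cdots a_s'=1$ is reduced, which is impossible; likewise $s=0<r$ is impossible. If $r=s=0$, then $a_0=a_0'$. Let $r,s\ge1$. Then
$$a_0v_1^{i_1}\cdots v_r^{i_r}\,(a_ra_s'^{-1})\,w_s^{-k_s}a_{s-1}'^{-1}\cdots w_1^{-k_1}a_0'^{-1}=1$$
is not reduced. The conditions hold everywhere except possibly at the middle factor, so $v_r=w_s=:v$ and $a_ra_s'^{-1}\in A_v$. Then $a_r$ and $a_s'$ are $v$-minimal in the same coset of $A_v$, so $a_r=a_s'$. If $i_r\ne k_s$, then $0<|i_r-k_s|<M_v$, so $v^{i_r-k_s}\notin A_v$, and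
$$a_0v_1^{i_1}\cdots a_{r-1}\,v^{i_r-k_s}\,a_{s-1}'^{-1}\cdots w_1^{-k_1}a_0'^{-1}=1$$
is reduced, a contradiction. So $i_r=k_s$. Canceling $v^{i_r}a_r$ on both sides leaves two expressions (7) with $r-1$ and $s-1$ syllables, and induction applies.

**Step 6 (conclusion).** If two positive words are equal in $B(\Gamma)$, then by Step 4 each is $\equiv$ to some (7), and by Step 5 these have the same $r$, $v_j$, $i_j$ and the same $a_j\in A$. As $A^+$ embeds in $A$, the $a_j$ are equal in $A^+$. So the two words are $\equiv$. $\square$

## Extracting roots, and the triangles $T(m,n)$

**Lemma 7.** Let $v$ have no outgoing edges, and let $r\ge2$ divide all labels into $v$. Let $\Gamma'$ be obtained by renaming $v$ to $y$ and dividing these labels by $r$. If $B_m(\Gamma')$ embeds in $H=B(\Gamma')$, then $B_m(\Gamma)$ embeds in $B(\Gamma)$.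

*Proof.*

**Step 1 (an amalgam).** We view $v$ as an $r$-th root of $y$. As $v$ has no outgoing edges, $v$ occurs in the relations of $B(\Gamma)$ only in the form $v^{m_{uv}}=(v^r)^{m_{uv}/r}$. The element $y\in H$ has infinite order, since the abelianization of $H$ is free abelian on its generators. So from the presentations
$$B(\Gamma)=H*_{\langle y\rangle=\langle v^r\rangle}\langle v\rangle .$$
For the same reason $y\mapsto v^r$ (the other generators being fixed) defines a monoid homomorphism $B_m(\Gamma')\to B_m(\Gamma)$. By hypothesis we may identify $B_m(\Gamma')$ with its image $H^+\subset H$.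

**Step 2 (positive coset representatives).** Let $h\in H^+$. The set $\{i\in\mathbb Z:y^ih\in H^+\}$ contains $0$, is closed under $i\mapsto i+1$, and is bounded below, because the homomorphism $H\to\mathbb Z$ sending all generators to $1$ is non-negative on $H^+$. So there is a unique $\rho\in H^+$ with
$$\langle y\rangle h\cap H^+=\{y^i\rho:i\ge0\}.$$
For the coset $\langle y\rangle$ itself we get $\rho=1$, because the $y$-exponent, a homomorphism $H\to\mathbb Z$, is non-negative on $H^+$. Extend these $\rho$ to a right transversal of $\langle y\rangle$ in $H$, and use the transversal $\{v^i:0\le i<r\}$ of $\langle v^r\rangle$ in $\langle v\rangle$.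

**Step 3 (normal forms and their uniqueness).** Consider the expressions
$$h_0\,v^{i_1}\,h_1\cdots v^{i_k}\,h_k,\qquad k\ge0, \tag{8}$$
with $h_0\in H^+$, $1\le i_j<r$, $h_j$ one of the elements $\rho$ of Step 2 for $j\ge1$, and $h_j\ne1$ for $1\le j<k$. Writing $h_0=y^i\rho_0$ with $i\ge0$, we see that (8) is a normal form of the amalgam: a power of $y$, followed by an alternating product of non-trivial elements of the two transversals (where $\rho_0$ and $h_k$ are omitted if they are $1$). By the normal form theorem for amalgams, different expressions (8) represent different elements of $B(\Gamma)$.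

**Step 4 (existence in the monoid).** By means of $B_m(\Gamma')\to B_m(\Gamma)$ we read (8) as an element of $B_m(\Gamma)$. We show that every positive word over $V$ is $\equiv$ to some (8). The empty word is, so we check closure under left multiplication by letters. A letter $u\ne v$ is absorbed in $h_0$. For the letter $v$, write $h_0=y^i\rho$. As $v$ commutes with $y=v^r$,
$$v\,h_0\,v^{i_1}h_1\cdots\equiv y^i\,v\,\rho\,v^{i_1}h_1\cdots .$$
If $\rho\ne1$ or $k=0$, this is of the form (8). If $\rho=1$ and $k\ge1$, it is $y^iv^{1+i_1}h_1\cdots$, which is of the form (8) if $1+i_1<r$. If $1+i_1=r$, it is $(y^{i+1}h_1)\,v^{i_2}h_2\cdots$, of the form (8) with first factor $y^{i+1}h_1\in H^+$.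

So if two positive words are equal in $B(\Gamma)$, both are $\equiv$ to the same (8), and they are equal in $B_m(\Gamma)$. $\square$

**Theorem 8.** For $m,n\ge1$ let $T(m,n)$ have edges $(u,m,v),(w,n,v),(u,1,w)$. Then $B_m(T(m,n))$ embeds in $B(T(m,n))$ if and only if $m\mid n$ or $n\mid m$.

*Proof.* Suppose neither of $m,n$ divides the other. Then $m,n\ge2$. Normalization only adds $m_{wu}=1$, and Theorem 5 applies with $j=m_{uw}=1$ and $l=m_{vw}=0\nmid1$. So $B_m$ does not embed.

Conversely, let $m\mid n$. The case $n\mid m$ follows by exchanging $u$ and $w$, since an edge with label $1$ may be reversed without changing the presentations.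

First let $m=1$. Reverse the edge $(u,1,v)$ to $(v,1,u)$. The edges are now $(v,1,u),(w,n,v),(u,1,w)$, and the in-labels are $\{1\}$ at $u$, $\{n\}$ at $v$, and $\{1\}$ at $w$. So Theorem 6 applies, and $B_m$ embeds.

Now let $m\ge2$. The vertex $v$ has no outgoing edges, and $m$ divides both labels into $v$. Lemma 7 with $r=m$ reduces the claim to $T(1,n/m)$, which has just been treated. $\square$
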